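\title{The $Q_n$-homology of real Grassmannians}

\begin{abstract}
Let $Q_n$ be Milnor's $n$th primitive in the mod $2$ Steenrod algebra, $n\ge1$. The inclusion of real Grassmannians $\operatorname{Gr}_d(\mathbb R^{m-1})\subset\operatorname{Gr}_d(\mathbb R^m)$ gives a long exact sequence in $Q_n$-homology. We determine the image of its connecting map for all $d$ and $m$, which proves a formula for its rank conjectured by Kuhn and Lloyd, and we compute the dimension of the $Q_n$-homology of $\operatorname{Gr}_d(\mathbb R^m)$ and of the cofiber of the inclusion. The proof is an induction on $m$ in the ring of symmetric polynomials mod $2$. It uses four exact sequences related by duality, an explicit construction of classes by shuffle products, and a lower bound obtained by deforming $x^m$ to $x^{m-2}(x+1)^2$.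
\end{abstract}

\section{Introduction}\label{sec:intro}

All cohomology has coefficients in $F=\mathbb Z/2$. Fix $n\ge1$ and put $N=2^{n+1}$. Milnor's primitives in the mod $2$ Steenrod algebra are defined by $Q_0=Sq^1$ and $Q_k=Sq^{2^k}Q_{k-1}+Q_{k-1}Sq^{2^k}$. The operation $Q_n$ is natural, has degree $N-1$, satisfies $Q_n^2=0$, is a derivation for the cup product, and sends a class $x$ of degree one to $x^N$. The \emph{$Q_n$-homology} of a space $X$ is
\[
H^*(X;Q_n)=\ker(Q_n)/\operatorname{im}(Q_n),
\]
computed on $H^*(X)$; for a based space, $\widetilde H^*(X;Q_n)$ is computed in the same way on $\widetilde H^*(X)$. A finite-dimensional module over the exterior algebra $\Lambda(Q_n)$ is a direct sum of free modules, each spanned by a pair $a,Q_na$, and one-dimensional trivial modules. The dimension of the $Q_n$-homology is the number of trivial summands.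

For $1\le d\le m$ let $\operatorname{Gr}_d(\mathbb R^m)$ be the Grassmannian of $d$-planes in $\mathbb R^m$, and let $C_d(\mathbb R^m)$ be the cofiber of the standard inclusion $i:\operatorname{Gr}_d(\mathbb R^{m-1})\hookrightarrow\operatorname{Gr}_d(\mathbb R^m)$. The map $i^*$ is onto, so there is a short exact sequence of $\Lambda(Q_n)$-modules
\begin{equation}\label{eq:ses}
0\to\widetilde H^*(C_d(\mathbb R^m))\to H^*(\operatorname{Gr}_d(\mathbb R^m))\xrightarrow{\,i^*\,}H^*(\operatorname{Gr}_d(\mathbb R^{m-1}))\to0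
\end{equation}
and a long exact sequence in $Q_n$-homology with connecting map
\[
\delta:H^*(\operatorname{Gr}_d(\mathbb R^{m-1});Q_n)\to\widetilde H^{*+N-1}(C_d(\mathbb R^m);Q_n).
\]
Let $k_n^\delta(d,m)$ be the dimension of the image of $\delta$. It counts how often a trivial summand of the right-hand term of \eqref{eq:ses} and a trivial summand of the left-hand term are joined by $Q_n$ into a free summand of the middle term; exactness gives
\begin{equation}\label{eq:count}
\dim H^*(\operatorname{Gr}_d(\mathbb R^m);Q_n)=\dim H^*(\operatorname{Gr}_d(\mathbb R^{m-1});Q_n)+\dim\widetilde H^*(C_d(\mathbb R^m);Q_n)-2k_n^\delta(d,m).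
\end{equation}
So $k_n^\delta(d,m)$ is the number one needs in order to compute $Q_n$-homology by induction on $m$.

\begin{example}\label{ex:proj}
Let $d=1$. Then $\operatorname{Gr}_1(\mathbb R^m)=\mathbb RP^{m-1}$ has cohomology $F[x]/(x^m)$, and $Q_nx^k=kx^{k+N-1}$. Thus $Q_n$ pairs $x^k$ with $x^{k+N-1}$ for each odd $k\le m-N$. If $m=N-\epsilon+2l$ with $\epsilon\in\{0,1\}$ and $l\ge0$, there are $l$ such pairs, and the $Q_n$-homology has dimension $m-2l=N-\epsilon$. The left-hand term of \eqref{eq:ses} is spanned by $x^{m-1}$, and $\delta\ne0$ exactly when $x^{m-1}=Q_nx^{m-N}$, that is, when $m-N$ is odd and positive. Hence $k_n^\delta(1,m)=1$ if $m=N-1+2l$ with $l>0$, and $k_n^\delta(1,m)=0$ otherwise.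
\end{example}

For the values $m=N-1+2l$, $l>0$, singled out by this example, Kuhn and Lloyd \cite{KL} conjectured the formula for $k_n^\delta(d,m)$ in part (a) of the theorem below. We prove it, and we also identify the image of $\delta$. To state this, let $w_k$ be the Stiefel--Whitney classes of the tautological bundle, viewed as elementary symmetric polynomials in formal roots $x_i$, and let $p_{N-1}$ be the class $\sum_ix_i^{N-1}$. The $d$-planes not contained in $\mathbb R^{m-1}$ form a vector bundle of rank $m-d$ over $\operatorname{Gr}_{d-1}(\mathbb R^{m-1})$, via $V\mapsto V\cap\mathbb R^{m-1}$, so one expects the cohomology of the cofiber to be a shifted copy of that of $\operatorname{Gr}_{d-1}(\mathbb R^{m-1})$. Proposition~\ref{prop:four} constructs an isomorphism, raising degrees by $m-d$,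
\begin{equation}\label{eq:t}
t:\bigl(H^*(\operatorname{Gr}_{d-1}(\mathbb R^{m-1})),\,Q_n+p_{N-1}\bigr)\xrightarrow{\ \cong\ }\bigl(\widetilde H^*(C_d(\mathbb R^m)),\,Q_n\bigr),
\end{equation}
where $Q_n+p_{N-1}$ is the twisted differential $s\mapsto Q_ns+p_{N-1}s$. Binomial coefficients $\binom ab$ with $b<0$ or $b>a$ are zero, and sums over $i$ run over $i\ge0$.

\begin{theorem}\label{thm:main}
Let $n\ge1$, $N=2^{n+1}$ and $1\le d\le m$.
\begin{itemize}
\item[(a)] If $m=N-1+2l$ with $l>0$, then
\[
k_n^\delta(d,m)=\sum_i\binom{N-2}{d-1-2i}\binom{l-1}{i}.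
\]
Under the isomorphism \eqref{eq:t}, $\operatorname{im}\delta$ is the image of the map from $H^*(\operatorname{Gr}_{d-1}(\mathbb R^{m-1});Q_n)$ to the $(Q_n+p_{N-1})$-homology of $H^*(\operatorname{Gr}_{d-1}(\mathbb R^{m-1}))$ induced by multiplication by $w_{d-1}$.
\item[(b)] For all other $m$, that is, for $m\le N$ and for even $m>N$, we have $\delta=0$.
\item[(c)] If $m=N-\epsilon+2l$ with $\epsilon\in\{0,1\}$ and $l\ge0$, then
\[
\dim H^*(\operatorname{Gr}_d(\mathbb R^m);Q_n)=\sum_i\binom{N-\epsilon}{d-2i}\binom li .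
\]
\item[(d)] The dimension of $\widetilde H^*(C_d(\mathbb R^m);Q_n)$ is $\sum_i\binom{N-2}{d-1-2i}\binom li$ if $m=N-1+2l$ with $l\ge1$, and $\sum_i\binom{N-1}{d-1-2i}\binom li$ if $m=N+2l$ with $l\ge0$.
\end{itemize}
\end{theorem}

\subsection*{The shape of the answer}
Let $H_m(z)$ and $H'_m(z)$ be the polynomials whose coefficient of $z^d$ is the dimension of the homology of $H^*(\operatorname{Gr}_d(\mathbb R^m))$ under $Q_n$ and under $Q_n+p_{N-1}$ respectively, $0\le d\le m$. For $m\le N$ the operation $Q_n$ vanishes on $H^*(\operatorname{Gr}_d(\mathbb R^m))$ (Lemma~\ref{lem:low}), so $H_m(z)=(1+z)^m$. Proposition~\ref{prop:lower} gives the coefficientwise inequality $H_m(z)\ge(1+z^2)H_{m-2}(z)$. Its right-hand side has a geometric meaning, which we shall not use: a quarter turn of the last two coordinates of $\mathbb R^m$ fixes exactly the subspaces $U$ and $U\oplus\mathbb R^2$ with $U\subset\mathbb R^{m-2}$, so its fixed set in $\operatorname{Gr}_d(\mathbb R^m)$ is $\operatorname{Gr}_d(\mathbb R^{m-2})\sqcup\operatorname{Gr}_{d-2}(\mathbb R^{m-2})$.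 Iterating from $m=N-\epsilon$ gives $H_{N-\epsilon+2l}(z)\ge(1+z)^{N-\epsilon}(1+z^2)^l$. The coefficients of $z$ agree by Example~\ref{ex:proj}, the natural guess is equality, and this is part (c). Part (d) says that $H'_{m-1}(z)$ is $(1+z)^{N-2}(1+z^2)^l$ or $(1+z)^{N-1}(1+z^2)^l$. For $m=N-1+2l$, $l>0$, put $R=(1+z)^{N-2}(1+z^2)^{l-1}$. Then (c) and (d) read $H_{m-1}=(1+z)^2R$, $H'_{m-1}=(1+z^2)R$, $H_m=(1+z)(1+z^2)R$, and \eqref{eq:count} together with the identity
\begin{equation}\label{eq:identity}
(1+z)^2+z(1+z^2)-(1+z)(1+z^2)=2z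
\end{equation}
forces $\sum_dk_n^\delta(d,m)z^d=zR$, which is the formula in (a). The proof runs in the opposite direction: for odd $m$ we compute the rank of $\delta$ first and deduce the dimensions.

\subsection*{Plan of the proof}
The sequence \eqref{eq:ses} expresses $H_m$ through $H_{m-1}$ and $H'_{m-1}$, so an induction must carry both differentials. Section~\ref{sec:model} sets up an algebraic model in which there are four short exact sequences at each level $m$, and two shift operators $W$ (multiplication by the top class $w_d$) and $\overline W$ that interchange the two differentials. Section~\ref{sec:small} computes $\delta$ by hand for $n=1$, $m=5$; both halves of the main argument are visible there. Section~\ref{sec:duality} shows that the four connecting maps are adjoint in pairs, and Section~\ref{sec:lower} proves the lower bound. The induction goes from an even level $M$ to $M+2$. At the odd level $M+1$ (Section~\ref{sec:odd}) the image of $\delta$ is bounded above using $\overline W$ and duality, and filled by an explicit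 construction. At the even level $M+2$ (Section~\ref{sec:even}) the lower bound meets the upper bound from exactness and forces $\delta=0$. Section~\ref{sec:proof} collects the results.

\section{The algebraic model}\label{sec:model}

\subsection{Differential vector spaces}\label{ss:diff}
We forget the cohomological grading. A differential vector space is a finite-dimensional $F$-vector space $V$ with an endomorphism $q$, $q^2=0$; its homology $H(V)=\ker q/\operatorname{im}q$ has dimension $\dim V-2\operatorname{rank}q$. A short exact sequence $0\to V'\xrightarrow{\iota}V\to V''\to0$ has a connecting map $\partial:H(V'')\to H(V')$: if $a$ is a cycle of $V''$ with lift $\tilde a\in V$ and $q\tilde a=\iota(g)$, then $\partial[a]=[g]$. The map $\partial$ is natural for maps of short exact sequences, the triangle $H(V')\to H(V)\to H(V'')\xrightarrow{\partial}H(V')$ is exact, and therefore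
\begin{equation}\label{eq:triangle}
\dim H(V)=\dim H(V')+\dim H(V'')-2\operatorname{rank}\partial .
\end{equation}

\subsection{Schur polynomials and words}
Let $P_d=F[x_1,\dots,x_d]=H^*(BO(1)^d)$. The ring $H^*(BO(d))$ embeds in it as the ring $S_d=P_d^{\Sigma_d}$ of symmetric polynomials, with $w_k$ the $k$th elementary symmetric polynomial. Let $h_k$ be the complete symmetric polynomials and $p_k=\sum_ix_i^k$. We put $S_0=F$ and $S_d=0$ for $d<0$. For $v\in\mathbb N^d$, where $\mathbb N=\{0,1,2,\dots\}$, put
\[
\alpha_v=\sum_{\pi\in\Sigma_d}\prod_ix_{\pi(i)}^{v_i},\qquad a_d=\prod_{i<j}(x_i+x_j),\qquad[v]=\alpha_v/a_d .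
\]
The polynomial $\alpha_v$ is the determinant $\det(x_j^{v_i})$ mod $2$, so it is invariant under permuting $v$ and vanishes if $v$ has a repeated entry; in particular $[K]$ is defined for a $d$-subset $K\subset\mathbb N$. The $[K]$ are the reductions mod $2$ of the Schur polynomials. We use the standard facts that they form a basis of $S_d$ and that $h_j=[\{j+d-1,d-2,\dots,0\}]$. The degree of $[K]$ is $\sum_{k\in K}k-\binom d2$. Define
\[
I_{d,m}=\operatorname{span}\{[K]:\max K\ge m\}=\{s\in S_d:\ a_ds\in(x_1^m,\dots,x_d^m)\}.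
\]
The two descriptions agree: a polynomial lies in the monomial ideal $(x_1^m,\dots,x_d^m)$ exactly when each of its monomials has an exponent $\ge m$, the exponent vectors in $\alpha_K$ are the rearrangements of $K$, and distinct $\alpha_K$ have no monomial in common. The second description shows that $I_{d,m}$ is an ideal, and the first that it has codimension $\binom md$.

By Borel, $H^*(BO(d))\to H^*(\operatorname{Gr}_d(\mathbb R^m))$ is onto with kernel $(h_j:j>m-d)$, and the target has dimension $\binom md$. For $j>m-d$ we have $j+d-1\ge m$, so $h_j\in I_{d,m}$. The kernel is thus contained in $I_{d,m}$ and has the same codimension, whence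
\[
A_m(d):=S_d/I_{d,m}=H^*(\operatorname{Gr}_d(\mathbb R^m)),
\]
with basis the $[K]$ for $d$-subsets $K\subset\{0,\dots,m-1\}$. This is zero for $d<0$ and $d>m$. We call $m$ the \emph{level}. We write $[K]$ as a \emph{word} of length $m$ with positions $0,\dots,m-1$ from left to right, with a bead ${\bullet}$ at the positions in $K$ and a gap ${\circ}$ elsewhere. For example, $[\{1,2,4\}]\in A_5(3)$ is ${\circ}{\bullet}{\bullet}{\circ}{\bullet}$, and the unit of $A_m(d)$ has its beads in positions $0,\dots,d-1$.

\subsection{The two differentials}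
On $P_d$ the operation $Q=Q_n$ is the derivation $\sum_ix_i^N\partial_i$. Write $p=p_{N-1}$ and $Q's=Qs+ps$. Since $N-1$ is odd, $Qp=p_{2N-2}=p^2$, and so $Q'^2s=(Qp)s+p^2s=0$.

The action of $Q$ on $\alpha_K$ is transparent, while the action on $[K]=\alpha_K/a_d$ involves the denominator. We separate the two effects. Since
\begin{equation}\label{eq:logder}
\frac{Q(x+y)}{x+y}=\frac{x^N+y^N}{x+y}=\sum_{k=0}^{N-1}x^ky^{N-1-k},
\end{equation}
the quotient $c_d=Q(a_d)/a_d=\sum_{i<j}Q(x_i+x_j)/(x_i+x_j)$ lies in $S_d$. Put $Ds=Q(a_ds)/a_d$. Then $Q=D+c_d$ on $S_d$, and for $K=(k_1,\dots,k_d)$, with $\varepsilon_i$ the $i$th unit vector,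
\begin{equation}\label{eq:D}
D[K]=\sum_ik_i\,[K+(N-1)\varepsilon_i],\qquad p\,[K]=\sum_i[K+(N-1)\varepsilon_i],
\end{equation}
because $Qx^k=kx^{k+N-1}$ and because $p\,\alpha_K$ is the sum over $\Sigma_d$ of the permuted copies of $p\prod_ix_i^{k_i}$. The operator $D$ preserves $I_{d,m}$ by \eqref{eq:D}, hence so do $Q$ and $Q'$. In $A_m(d)$, $p$ sends a word to the sum of the words obtained by moving one bead $N-1$ places to the right into a gap, and $D$ does the same using only beads at odd positions.

Let $H_m(d)$ and $H'_m(d)$ be the homology of $A_m(d)$ under $Q$ and $Q'$; their dimensions are the coefficients of the polynomials $H_m(z)$ and $H'_m(z)$ of the introduction.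

\subsection{Four exact sequences}
A word can be changed at its right end or at its left end. For $m\ge1$ and $b$ a word of length $m-1$, define linear maps by
\[
\begin{array}{lll}
\operatorname{res}:A_m(d)\to A_{m-1}(d),&b{\circ}\mapsto b,&b{\bullet}\mapsto0,\\
t:A_{m-1}(d-1)\to A_m(d),&b\mapsto b{\bullet},&\\
w:A_{m-1}(d)\to A_m(d),&b\mapsto{\circ}b,&\\
\rho:A_m(d)\to A_{m-1}(d-1),&{\bullet}b\mapsto b,&{\circ}b\mapsto0.
\end{array}
\]
The level of each map will be clear from its source. The maps at the right end produce the sequence \eqref{eq:ses}; those at the left end will turn out to be their adjoints.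

\begin{proposition}\label{prop:four}
The maps $\operatorname{res}$ and $\rho$ commute with $Q$ and with $Q'$. The maps $t$ and $w$ interchange the differentials: $Qt=tQ'$, $Q't=tQ$, $Qw=wQ'$, $Q'w=wQ$. Hence there are short exact sequences of differential vector spaces, with connecting maps as shown:
\[
\begin{array}{lll}
(T)_m&(A_{m-1}(d-1),Q')\xrightarrow{t}(A_m(d),Q)\xrightarrow{\operatorname{res}}(A_{m-1}(d),Q),&\delta_m:H_{m-1}(d)\to H'_{m-1}(d-1),\\[2pt]
(T')_m&(A_{m-1}(d-1),Q)\xrightarrow{t}(A_m(d),Q')\xrightarrow{\operatorname{res}}(A_{m-1}(d),Q'),&\delta'_m:H'_{m-1}(d)\to H_{m-1}(d-1),\\[2pt]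
(B)_m&(A_{m-1}(d),Q')\xrightarrow{w}(A_m(d),Q)\xrightarrow{\rho}(A_{m-1}(d-1),Q),&\beta_m:H_{m-1}(d-1)\to H'_{m-1}(d),\\[2pt]
(B')_m&(A_{m-1}(d),Q)\xrightarrow{w}(A_m(d),Q')\xrightarrow{\rho}(A_{m-1}(d-1),Q'),&\beta'_m:H'_{m-1}(d-1)\to H_{m-1}(d).
\end{array}
\]
Moreover $\operatorname{res}=i^*$, so $t$ gives the isomorphism \eqref{eq:t}, under which \eqref{eq:ses} is $(T)_m$ and $\delta=\delta_m$.
\end{proposition}

\begin{proof}
Exactness as vector spaces is visible on words: $\ker(\operatorname{res})$ and $\operatorname{im}t$ are both spanned by the words ending in a bead, $\ker\rho$ and $\operatorname{im}w$ by the words beginning with a gap. To compare the maps with the differentials we describe each by a formula on polynomials.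

The map $\operatorname{res}$ is induced by the identity of $S_d$. So is $i^*$, since the tautological bundle restricts to the tautological bundle. It commutes with $Q$ and $p$.

The map $w$ is induced by multiplication by $w_d=x_1\cdots x_d$, since $w_d\alpha_K=\alpha_{K+1}$, and $\max K\ge m-1$ implies $\max(K+1)\ge m$. From $Qw_d=pw_d$ we get $Q(w_ds)=w_dQ's$, and adding $pw_ds$ gives $Q'(w_ds)=w_dQs$.

The map $\rho$ is induced by setting $x_d=0$. Indeed $a_d$ becomes $x_1\cdots x_{d-1}a_{d-1}$, and $\alpha_K$ becomes $\alpha_{K\setminus0}$ if $0\in K$ and $0$ otherwise; so $[K]$ goes to $[(K\setminus0)-1]$ or $0$, and $I_{d,m}$ goes into $I_{d-1,m-1}$. The substitution commutes with $Q$ because $Qx_d=x_d^N$ goes to $0$, and it sends $p$ to $p$.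

For $t$, let $v\in F[x]$ and $s\in S_{d-1}$, write $x_{\hat\imath}$ for the variables other than $x_i$, and put
\[
v\wedge s=\sum_{i=1}^d\frac{v(x_i)\,s(x_{\hat\imath})}{\prod_{j\ne i}(x_i+x_j)} .
\]
Since $a_d=a_{d-1}(x_{\hat\imath})\prod_{j\ne i}(x_i+x_j)$, we have $a_d\,(x^k\wedge[K])=\sum_ix_i^k\alpha_K(x_{\hat\imath})=\alpha_{(k,K)}$. Thus $x^k\wedge[K]$ is $[K\cup\{k\}]$ if $k\notin K$ and $0$ if $k\in K$. In particular $v\wedge s\in S_d$, and
\begin{equation}\label{eq:wedgeI}
x^k\wedge S_{d-1}\subset I_{d,m}\quad\text{for }k\ge m.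
\end{equation}
If $\max K\ge m-1$, then $x^{m-1}\wedge[K]$ is $0$ or lies in $I_{d,m}$, so $s\mapsto x^{m-1}\wedge s$ induces a map $A_{m-1}(d-1)\to A_m(d)$, and this map is $t$. Extend $Q$ to rational functions, where $Q(1/u)=(1/u)(Qu/u)$. By \eqref{eq:logder}, $Q$ multiplies $1/\prod_{j\ne i}(x_i+x_j)$ by $\sum_kx_i^k\,p_{N-1-k}(x_{\hat\imath})$, with $p_0=d-1$, so that
\[
Q(v\wedge s)=(Qv)\wedge s+v\wedge Qs+\sum_{k=0}^{N-1}(x^kv)\wedge(p_{N-1-k}s).
\]
For $v=x^{m-1}$, the first term and the terms with $k\ge1$ lie in $I_{d,m}$ by \eqref{eq:wedgeI}, and what remains is $v\wedge Q's$. Hence $Qt=tQ'$: the twist comes from the denominator. Next, $p=x_i^{N-1}+p(x_{\hat\imath})$ gives $p\,(v\wedge s)=(x^{N-1}v)\wedge s+v\wedge ps$, so $pt=tp$ by \eqref{eq:wedgeI}, and $Q't=tQ'+tp=tQ$. Finally, $t$ raises the degree of $[K]$ by $(m-1)-(d-1)=m-d$, and its image is $\ker i^*=\widetilde H^*(C_d(\mathbb R^m))$.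
\end{proof}

Operations at opposite ends of a nonempty word do not interfere, so
\begin{equation}\label{eq:commute}
\operatorname{res}\,w=w\operatorname{res},\qquad\rho\,t=t\,\rho,\qquad t\,w=w\,t,\qquad\operatorname{res}\,\rho=\rho\operatorname{res}.
\end{equation}
The first two composites are endomorphisms of $A_m(d)$:
\[
W=w\operatorname{res}=\operatorname{res}\,w:\ b{\circ}\mapsto{\circ}b,\ b{\bullet}\mapsto0;\qquad
\overline W=t\,\rho=\rho\,t:\ {\bullet}b\mapsto b{\bullet},\ {\circ}b\mapsto0 .
\]
The operator $W$ is multiplication by $w_d$. By Proposition~\ref{prop:four} each of $W$, $\overline W$ interchanges $Q$ and $Q'$, so each induces maps $H_m(d)\to H'_m(d)$ and $H'_m(d)\to H_m(d)$. Also $W\overline W=w\,(\operatorname{res}\,t)\,\rho=0$. Two subspaces of $H'_m(d)$ govern the whole computation: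
\[
U_m(d)=WH_m(d),\qquad\overline U_m(d)=\overline WH_m(d).
\]
In this notation the second statement of Theorem~\ref{thm:main}(a) reads $\operatorname{im}\delta_m=U_{m-1}(d-1)$.

\subsection{The levels $m\le N$}
Words of length at most $N$ leave almost no room for a move of length $N-1$.

\begin{lemma}\label{lem:low}
\begin{itemize}
\item[(a)] If $m\le N$, then $Q=0$ on $A_m(d)$. If $m\le N-1$, then also $Q'=0$.
\item[(b)] The space $H'_N(d)$ has as basis the words ${\circ}b{\circ}$ and ${\bullet}b{\bullet}$ with $d$ beads. The words ${\circ}b{\circ}$ form a basis of $U_N(d)$, and the words ${\bullet}b{\bullet}$ form a basis of $\overline U_N(d)$.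
\end{itemize}
\end{lemma}

\begin{proof}
(a) A move of length $N-1$ inside a word of length $m\le N$ must start at position $0$, which is even. So $D=0$ on $A_m(d)$. Then $c_d=c_d\cdot1=Q(1)+D(1)=0$ in $A_m(d)$, and $Q=D+c_d=0$. If $m\le N-1$ no move is possible, so $p=0$.

(b) On $A_N(d)$ we have $Q'=p$, which sends ${\bullet}b{\circ}$ to ${\circ}b{\bullet}$ and kills all other words. This gives the basis of $H'_N(d)$ and shows that the words ${\circ}b{\bullet}$ are boundaries. Since $H_N(d)=A_N(d)$, the space $U_N(d)$ is spanned by the classes of all words that begin with a gap, and $\overline U_N(d)$ by the classes of all words that end with a bead. Discarding the boundaries ${\circ}b{\bullet}$ leaves the stated bases.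
\end{proof}

Part (a) does not follow from degrees alone: for $N=4$ the manifold $\operatorname{Gr}_2(\mathbb R^4)$ has dimension $4$, while $Q$ has degree $3$.

\section{The cases $\operatorname{Gr}_2(\mathbb R^5)$ and $\operatorname{Gr}_3(\mathbb R^5)$}\label{sec:small}

Let $n=1$, $N=4$, $m=5$. Theorem~\ref{thm:main}(a) predicts that $\delta_5:H_4(d)\to H'_4(d-1)$ has rank $\binom2{d-1}$ and image $U_4(d-1)$.

\subsection*{Constructing classes: $d=2$}
By Lemma~\ref{lem:low}, $H'_4(1)=U_4(1)$ has basis $x=W1$ and $x^2=Wx$. To show that $\delta_5$ is onto we need, for $s=1$ and $s=x$, a symmetric polynomial $\Omega$ in two variables with $Q\Omega=t(Ws)$ in $A_5(2)$. For $d=1$ the class that works is $x$, with $Qx=x^4$, so we try to combine $x$ with $s$. For $u,s\in F[x]$ put $u*s=u(x_1)s(x_2)+u(x_2)s(x_1)$. Then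
\[
Q(x*s)=x^4*s+x*Qs .
\]
The first term is the one we want: modulo $(x_1^5,x_2^5)$,
\[
a_2\,(x^4*s)=(x_1+x_2)\bigl(x_1^4s(x_2)+x_2^4s(x_1)\bigr)\equiv x_1^4\,x_2s(x_2)+x_2^4\,x_1s(x_1)=a_2\,(x^4\wedge xs),
\]
so $x^4*s=t(Ws)$ in $A_5(2)$. The second term is an error. For $s=1$ it vanishes, and $\Omega=x*1=w_1$ gives $\delta_5[w_1]=[x]$. For $s=x$ we have $Qs=x^4$, which is zero at level $4$ but not at level $5$. The error $x*x^4$ cancels the main term; in fact $x*x=2x_1x_2=0$. The remedy is to add $x_1x_2$, which is ``half of $x*x$'' and satisfies $Q(x_1x_2)=x^4*x$, the error. So $\Omega=x*x+x_1x_2=w_2$ gives $\delta_5[w_2]=[x^2]$, and the rank is $2=\binom21$. In general the error is again of the form $x*x^4*s_1$ for a class $s_1$ in one variable fewer, the correction produces a new error, and a telescoping sum removes them all.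

\subsection*{Bounding the image: $d=3$}
Here $H'_4(2)$ has basis $u={\circ}{\bullet}{\bullet}{\circ}\in U_4(2)$ and $\bar u={\bullet}{\circ}{\circ}{\bullet}\in\overline U_4(2)$. The class $u$ is hit: in three variables $Qw_1=p_4$ and $p_4\alpha_{(0,1,2)}=\alpha_{(4,1,2)}+\alpha_{(0,5,2)}+\alpha_{(0,1,6)}$, so $Qw_1={\circ}{\bullet}{\bullet}{\circ}{\bullet}=t(u)$ in $A_5(3)$. Nothing else is hit. If $t(g)=Q\tilde a$ in $A_5(3)$, then $\overline Wg=\rho\,t(g)=Q\rho\tilde a=0$, as $Q=0$ at level $4$. But $\overline Wu=0$ and $\overline W\bar u={\circ}{\circ}{\bullet}{\bullet}\ne0$ in $H_4(2)=A_4(2)$, so $[g]$ is a multiple of $u$. The rank is $1=\binom22$. The general upper bound is the same inclusion $\operatorname{im}\delta\subset\ker\overline W$; what has to be supplied at higher levels is the equality of $\ker\overline W$ with $U$, and this comes from duality.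

\section{Duality}\label{sec:duality}

Define a symmetric perfect pairing $\langle\ ,\ \rangle_m$ on $A_m(d)$ by declaring that two words pair to $1$ if each is the reversal of the other, and to $0$ otherwise. Thus $\langle[K],[L]\rangle_m=1$ exactly when $L=K^\vee:=\{m-1-k:k\in K\}$.

\begin{lemma}\label{lem:adjoint}
\begin{itemize}
\item[(a)] Multiplication by any $\sigma\in S_d$ is self-adjoint on $A_m(d)$.
\item[(b)] $\langle Qa,b\rangle_m=\langle a,(Q+mp)b\rangle_m$.
\item[(c)] $\langle\operatorname{res}a,b\rangle_{m-1}=\langle a,wb\rangle_m$ and $\langle ta,b\rangle_m=\langle a,\rho b\rangle_{m-1}$. The operators $W$ and $\overline W$ are self-adjoint.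
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $\sigma=\sum_c\sigma_cx^c$, with $\sigma_c=0$ if $c\in\mathbb Z^d$ has a negative entry. Since $\sigma$ is symmetric, $\sigma\alpha_K=\sum_c\sigma_c\alpha_{K+c}$. So $\langle\sigma[K],[L]\rangle_m$ is the sum of $\sigma_c$ over those $c$ for which $K+c$ is a rearrangement of $L^\vee$, namely over the vectors $c(\pi)$, $\pi\in\Sigma_d$, with $c(\pi)_i=m-1-l_{\pi(i)}-k_i$. Exchanging $K$ with $L$ and $\pi$ with $\pi^{-1}$ permutes the entries of $c(\pi)$, which does not change $\sigma_{c(\pi)}$.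

(b) As $Q=D+c_d$ and $c_d$ is self-adjoint, it suffices to show that the adjoint of $D$ is $D+mp$. Suppose $L^\vee$ arises from $K$ by moving a bead from $k$ to $k+N-1$; then $k$ is the only element of $K\setminus L^\vee$. Put $l=m-1-(k+N-1)\in L$. Then $K^\vee$ arises from $L$ by replacing $l$ with $m-1-k=l+N-1$. Hence $\langle D[K],[L]\rangle=k$, $\langle[K],D[L]\rangle=l$, $\langle[K],p[L]\rangle=1$, and $k=m-N-l\equiv l+m$ because $N$ is even. The relation between $K$ and $L$ is symmetric, so if there is no such move all three pairings vanish.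

(c) Reversal exchanges the two ends of a word. The word $a'{\circ}$ is the reversal of ${\circ}b$ exactly when $a'$ is the reversal of $b$, and a word ending in a bead is never the reversal of ${\circ}b$; this is the first identity. The word $a{\bullet}$ is the reversal of ${\bullet}b'$ exactly when $a$ is the reversal of $b'$, and it is never the reversal of a word beginning with a gap; this is the second. Then $\langle Wa,b\rangle_m=\langle\operatorname{res}\,wa,b\rangle_m=\langle wa,wb\rangle_{m+1}$ and $\langle\overline Wa,b\rangle_m=\langle t\rho a,b\rangle_m=\langle\rho a,\rho b\rangle_{m-1}$ are symmetric in $a$ and $b$.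
\end{proof}

\begin{remark}
By (a), $\langle a,b\rangle_m=\langle ab,1\rangle_m$ is the coefficient in $ab$ of the top-degree class $[\{m-d,\dots,m-1\}]$, so the pairing is Poincar\'e duality. Taking $b=1$ in (b) shows that $Q$, into the top degree, is multiplication by $mp$. This is how the parity of $m$ enters the problem.
\end{remark}

Recall that if $\varphi$ and $\psi$ are adjoint with respect to perfect pairings, then $\ker\psi=(\operatorname{im}\varphi)^\perp$ and the two maps have equal rank. If $q$ and $q^*$ are adjoint differentials on $V$, then $\ker q^*=(\operatorname{im}q)^\perp$ and $\operatorname{im}q^*=(\ker q)^\perp$, so the pairing induces a perfect pairing between $H(V,q)$ and $H(V,q^*)$. Lemma~\ref{lem:adjoint} therefore gives: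
\begin{itemize}
\item for $m$ even, $Q$ and $Q'$ are self-adjoint, and $H_m(d)$ and $H'_m(d)$ each carry a perfect symmetric pairing;
\item for $m$ odd, $Q$ and $Q'$ are adjoint to each other, $H_m(d)$ is dual to $H'_m(d)$, and $H_m(z)=H'_m(z)$.
\end{itemize}

\begin{lemma}\label{lem:connadj}
If $m$ is odd, then $\delta_m$ is adjoint to $\beta'_m$, and $\delta'_m$ is adjoint to $\beta_m$. If $m$ is even, then $\delta'_m$ is adjoint to $\beta'_m$. In each case both sequences are taken with middle term $A_m(d)$.
\end{lemma}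

\begin{proof}
In each case we have a sequence of type $T$ with middle differential $q$ and a sequence of type $B$ whose middle differential $q^*$ is adjoint to $q$. Let $a$ be a cycle in the quotient of the first, with lift $\tilde a$ and $q\tilde a=t(g)$; let $b$ be a cycle in the quotient of the second, with lift $\tilde b$ and $q^*\tilde b=w(e)$. Then $g$ and $e$ represent the images of $[a]$ and $[b]$ under the connecting maps, and
\[
\langle g,b\rangle=\langle g,\rho\tilde b\rangle=\langle tg,\tilde b\rangle=\langle q\tilde a,\tilde b\rangle=\langle\tilde a,q^*\tilde b\rangle=\langle\tilde a,we\rangle=\langle\operatorname{res}\tilde a,e\rangle=\langle a,e\rangle .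
\]
The outer pairings are the perfect pairings on homology at level $m-1$. For $m$ odd, $g$ and $b$ are cycles for the same differential, as are $a$ and $e$, and level $m-1$ is even. For $m$ even, $g$ and $e$ are $Q$-cycles, $a$ and $b$ are $Q'$-cycles, and level $m-1$ is odd.
\end{proof}

\section{A lower bound by deformation}\label{sec:lower}

Exact sequences bound homology from above. For a bound from below we deform the ring $A_m(d)$, which is defined by the condition $a_ds\in(x_1^m,\dots,x_d^m)$, by replacing $x^m$ with a polynomial $f$ that has the same leading term and two distinct roots. The deformed ring splits as a product, and passing back to the associated graded ring can only lower the rank of $Q$.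

\begin{proposition}\label{prop:lower}
For $m\ge3$ and all $d$, $\dim H_m(d)\ge\dim H_{m-2}(d)+\dim H_{m-2}(d-2)$.
\end{proposition}

\begin{proof}
We may assume $d\ge0$. Let $f=x^m+x^{m-2}=x^{m-2}(x+1)^2$, let $\mathfrak f=(f(x_1),\dots,f(x_d))\subset P_d$, and put
\[
J=\{s\in S_d:\ a_ds\in\mathfrak f\},\qquad B=S_d/J .
\]
Mod $2$ we have $xf'=mx^m+(m-2)x^{m-2}=mf$, so $Qf=x^Nf'=mx^{N-1}f$ and $Q$ preserves $\mathfrak f$. As $a_dQs=Q(a_ds)+c_da_ds$, $Q$ preserves the ideal $J$ and acts on the ring $B$ as a derivation with $Q^2=0$.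

\emph{The dimension of $B$.} Let $V=F[x]/(f)$, so that $P_d/\mathfrak f=V^{\otimes d}$, and let $\operatorname{Nm}=\sum_{\pi\in\Sigma_d}\pi$, an $S_d$-linear operator on $P_d$ and on $V^{\otimes d}$. Multiplication by $a_d$ maps $S_d$ onto the span of all $\alpha_v$, which is $\operatorname{Nm}(P_d)$, so it induces an isomorphism of $S_d$-modules $B\cong\operatorname{Nm}(V^{\otimes d})$. Fix a basis of $V$. A basis tensor with two equal factors is fixed by a transposition and is killed by $\operatorname{Nm}$; a basis tensor with distinct factors is sent to the sum of its orbit. Hence $\operatorname{Nm}(V^{\otimes d})$ has a basis indexed by the $d$-subsets of the basis of $V$, and $\dim B=\binom md$.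

\emph{Comparison with $A_m(d)$.} Let $B_{\le r}$ be the image in $B$ of the polynomials of degree $\le r$. The associated graded space is $\operatorname{gr}B=S_d/\operatorname{lead}(J)$, where $\operatorname{lead}(J)$ is spanned by the top-degree components of elements of $J$. Let $k=\max K\ge m$, and let $K^-$ be the vector obtained from $K$ by replacing $k$ with $k-2$. Since $x^k+x^{k-2}=x^{k-m}f$, we have $\alpha_K+\alpha_{K^-}\in\mathfrak f$, so $[K]+[K^-]\in J$, where $[K^-]$ is zero or of lower degree. Thus $I_{d,m}\subset\operatorname{lead}(J)$; both have codimension $\binom md$, so $\operatorname{gr}B=A_m(d)$. The operator $Q$ maps $B_{\le r}$ to $B_{\le r+N-1}$ and induces $Q$ on $A_m(d)$. Choose homogeneous $\bar b_\lambda\in A_m(d)$, of degree $r_\lambda$, such that the $Q\bar b_\lambda$ form a basis of $QA_m(d)$, and lift them to $b_\lambda\in B_{\le r_\lambda}$. If a nonempty sum of the $Qb_\lambda$ vanished, its image in filtration quotient $r+N-1$, with $r$ the largest $r_\lambda$ occurring, would be a nontrivial relation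 among the $Q\bar b_\lambda$. So the rank of $Q$ on $B$ is at least its rank on $A_m(d)$, and
\[
\dim H_m(d)\ge\dim H(B,Q).
\]

\emph{Splitting $B$.} By the Chinese remainder theorem $V=V^0\oplus V^1$ with $V^0=F[x]/(x^{m-2})$ and $V^1=F[x]/((x+1)^2)$. Then $V^{\otimes d}$ is the direct sum of the $P_d$-modules $V^\eta=V^{\eta_1}\otimes\dots\otimes V^{\eta_d}$, $\eta\in\{0,1\}^d$. Let $T_j$ be the sum of the $V^\eta$ with $\sum_i\eta_i=j$. It is stable under $\Sigma_d$, so $\operatorname{Nm}(V^{\otimes d})=\bigoplus_j\operatorname{Nm}(T_j)$ as $S_d$-modules, and counting $d$-subsets of a basis adapted to $V^0\oplus V^1$ gives $\dim\operatorname{Nm}(T_j)=\binom{m-2}{d-j}\binom2j$. So $B=\bigoplus_{j\le\min(2,d)}B_j$ with ideals $B_j$ of these dimensions. Writing $1=\sum_je_j$ with $e_j\in B_j$, the $e_j$ are idempotent and $B_j=Be_j$. Since $Qe_j=Q(e_j^2)=2e_jQe_j=0$, each $B_j$ is stable under $Q$, and $\dim H(B)\ge\dim H(B_0)+\dim H(B_2)$, where $B_2=0$ for $d<2$.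

It remains to identify $B_0$ and $B_2$, and for this we need to recognize the factors from outside. On $V^\eta$ each $x_i-\eta_i$ is nilpotent, so $w_k-w_k(\eta)$ is nilpotent; hence $w_k-\binom jk$ is nilpotent on $B_j$ for $1\le k\le d$. The tuples $(\binom jk\bmod2)_{1\le k\le d}$ are $(0,0,\dots)$, $(1,0,\dots)$, $(0,1,0,\dots)$ for $j=0,1,2$, and they are distinct for $j\le\min(2,d)$. Now let $\psi:B\to C$ be a surjective ring map commuting with $Q$, let $i\le\min(2,d)$, and suppose that all $\psi(w_k)-\binom ik$ are nilpotent and $\dim C=\dim B_i$. Then $B_i\cong C$ as differential vector spaces. Indeed, for $j\ne i$ choose $k$ with $\binom jk\not\equiv\binom ik$. A power of $w_k-\binom jk$ kills $e_j$, while $\psi(w_k)-\binom jk$ is $1$ plus a nilpotent, hence a unit. So $\psi(e_j)=0$ and $\psi$ maps $B_i$ onto $C$.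

\emph{The factor $B_0$.} Since $x^{m-2}$ divides $f$, we have $J\subset I_{d,m-2}$, which gives a surjection $B\to A_{m-2}(d)$ commuting with $Q$. The $w_k$, $k\ge1$, have positive degree in a finite-dimensional graded ring, so they are nilpotent. As $\dim B_0=\binom{m-2}d$, we get $B_0\cong A_{m-2}(d)$.

\emph{The factor $B_2$, for $d\ge2$.} Let $\phi:S_d\to S_{d-2}$, $\phi(s)=s(x_1,\dots,x_{d-2},1,1)$. It commutes with $Q$: the difference $\phi(Qs)-Q\phi(s)$ is the value of $\partial_{d-1}s+\partial_ds$ at $x_{d-1}=x_d=1$, and the two derivatives agree where $x_{d-1}=x_d$ by symmetry. Since $\prod_i(1+x_iz)$ goes to $(1+z^2)\prod_{i\le d-2}(1+x_iz)$, we have $\phi(w_k)=w_k+w_{k-2}$. By induction on $k$ every $w_k\in S_{d-2}$ is in the image, so $\phi$ is onto, and $\phi(w_k)-\binom2k$ has no constant term for $1\le k\le d$.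

We claim that $\phi(J)\subset I_{d-2,m-2}$. Setting $x_{d-1}=x_d=1$ in $a_ds$ gives no information, because $a_d$ vanishes there; we therefore keep first-order terms. Let $s\in J$, let $\Lambda=P_{d-2}/(x_1^{m-2},\dots,x_{d-2}^{m-2})$, and substitute $x_{d-1}=1+\xi$, $x_d=1+\xi'$ with values in $\Lambda[\xi,\xi']/(\xi^2,\xi'^2)$. All $f(x_i)$ vanish in this ring, so $a_ds$ does. Now $a_ds=(\xi+\xi')G$, where
\[
G=a_{d-2}\prod_{i\le d-2}(x_i+1+\xi)(x_i+1+\xi')\cdot s
\]
is symmetric in $\xi,\xi'$. So $G=g_0+g_1(\xi+\xi')+g_2\xi\xi'$ with $g_i\in\Lambda$, and since $(\xi+\xi')^2=0=(\xi+\xi')\xi\xi'$ we get $0=(\xi+\xi')G=g_0(\xi+\xi')$. Hence $g_0=a_{d-2}\prod_{i\le d-2}(x_i+1)^2\,\phi(s)$ vanishes in $\Lambda$. Each $x_i+1$ is a unit in $\Lambda$, so $a_{d-2}\phi(s)=0$ in $\Lambda$, which is the claim. Thus $\phi$ induces a surjection $B\to A_{m-2}(d-2)$ commuting with $Q$, under which each $w_k-\binom2k$ becomes nilpotent. As $\dim B_2=\binom{m-2}{d-2}$, we get $B_2\cong A_{m-2}(d-2)$.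
\end{proof}

\begin{remark}
The double root is needed. For $f=x^{m-1}(x+1)$ one finds $Qf=mx^{N-1}f+x^{m+N-2}$, which is not divisible by $f$. The inequality $H_m(z)\ge(1+z)H_{m-1}(z)$ that this $f$ would give is false: for $m=N+1$ the coefficients of $z$ are $N-1$ and $N+1$ by Example~\ref{ex:proj}.
\end{remark}

\section{From an even level to the next odd level}\label{sec:odd}

\subsection{The inductive statement}
For even $M\ge N$ put
\[
R_M(z)=(1+z)^{N-2}(1+z^2)^{(M-N)/2}=\sum_dr_M(d)z^d,
\]
with $r_M(d)=0$ for $d<0$, so that $R_{M+2}=(1+z^2)R_M$ and $r_{M+2}(d)=r_M(d)+r_M(d-2)$. The dimensions of $H_M$ and $H'_M$ alone do not determine the ranks of the connecting maps at the next level. The examples of Section~\ref{sec:small} show what else to record: the position of $U_M$ and $\overline U_M$ in $H'_M$.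

\begin{proposition}\label{prop:induction}
For every even $M\ge N$ and all $d$:
\begin{itemize}
\item[(E1)] $H_M(z)=(1+z)^2R_M$;
\item[(E2)] $H'_M(z)=(1+z^2)R_M$;
\item[(E3)] $\dim U_M(d)=r_M(d)$ and $\dim\overline U_M(d)=r_M(d-2)$;
\item[(E4)] $U_M(d)\cap\overline U_M(d)=0$.
\end{itemize}
\end{proposition}

For $M=N$ we have $R_N=(1+z)^{N-2}$, and all four statements follow from Lemma~\ref{lem:low}: $H_N(z)=(1+z)^N$, and there are $\binom{N-2}d$ words ${\circ}b{\circ}$ and $\binom{N-2}{d-2}$ words ${\bullet}b{\bullet}$ with $d$ beads. \emph{For the rest of this section and in Section~\ref{sec:even}, $M\ge N$ is even and \textup{(E1)--(E4)} are assumed for $M$.} We write $R=R_M$, $r=r_M$, $R^+=R_{M+2}$, $r^+=r_{M+2}$.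

\begin{lemma}\label{lem:perp}
In $H'_M(d)$,
\[
\ker(W|_{H'_M(d)})=U_M(d)^\perp=\overline U_M(d),\qquad\ker(\overline W|_{H'_M(d)})=\overline U_M(d)^\perp=U_M(d).
\]
\end{lemma}

\begin{proof}
As $M$ is even, $H_M(d)$ and $H'_M(d)$ are each self-dual, and by Lemma~\ref{lem:adjoint}(c) the map $W:H'_M(d)\to H_M(d)$ is adjoint to $W:H_M(d)\to H'_M(d)$; the same holds with $\overline W$ in place of $W$. This gives the first equality in each chain. Further $\langle Wa,\overline Wb\rangle=\langle a,W\overline Wb\rangle=0$, so $U_M(d)$ and $\overline U_M(d)$ are orthogonal, and their dimensions add up to $r(d)+r(d-2)=\dim H'_M(d)$ by (E2) and (E3). So each is the annihilator of the other.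
\end{proof}

\subsection{The shuffle algebra}
The product $*$ of Section~\ref{sec:small} extends to all numbers of variables. For $s\in S_d$ and $s'\in S_{d'}$ put
\[
s*s'=\sum s(x_I)\,s'(x_J)\in S_{d+d'},
\]
the sum over all decompositions $I\sqcup J=\{1,\dots,d+d'\}$ with $|I|=d$. This product is commutative, has unit $1\in S_0$, and is associative, since both bracketings of a triple product equal the sum over decompositions into three blocks. The operator $Q$ is a derivation for it, being a derivation of $P_{d+d'}$ that commutes with renaming variables. Moreover $I_{d,m}*S_{d'}\subset I_{d+d',m}$, because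
\[
a_{d+d'}\,(s*s')=\sum(a_ds)(x_I)\,(a_{d'}s')(x_J)\prod_{i\in I,\,j\in J}(x_i+x_j)
\]
and each term lies in $(x_1^m,\dots,x_{d+d'}^m)$ when $s\in I_{d,m}$. So $\bigoplus_dA_m(d)$ is a commutative algebra under $*$ with derivation $Q$. We work in it at level $m=M+1$.

Let $y=x^M\in A_{M+1}(1)$ be the top class. Let $j=M+1-N$, an odd positive integer, and $\gamma_k=(x_1\cdots x_k)^j\in A_{M+1}(k)$, with $\gamma_0=1$. The class $\gamma_1=x^j$ is the one that $Q$ sends to $y$ in Example~\ref{ex:proj}. Over $\mathbb Z$ the $k$-fold shuffle power of $x^j$ is $k!\,\gamma_k$, so the $\gamma_k$ are the divided powers of $\gamma_1$, and they replace the ordinary powers, which vanish mod $2$ for $k\ge2$. Since $j$ is odd, $j-1+N=M$, and $M$ is even,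
\begin{equation}\label{eq:gamma}
Q\gamma_k=\sum_ix_i^M\prod_{i'\ne i}x_{i'}^j=y*\gamma_{k-1}\quad(k\ge1).
\end{equation}
The product with $y$ is the operator we are after: for $s\in A_{M+1}(e)$,
\begin{equation}\label{eq:ystar}
y*s=t(W\operatorname{res}s).
\end{equation}
To see this, expand $\prod_{i'\ne i}(x_i+x_{i'})=\sum_{k\ge0}x_i^kw_{e-k}(x_{\hat\imath})$ in $e+1$ variables. Multiplying and dividing the $i$th term of $y*s=\sum_ix_i^Ms(x_{\hat\imath})$ by this product gives $y*s=\sum_{k\ge0}x^{M+k}\wedge(w_{e-k}s)$. The terms with $k\ge1$ vanish at level $M+1$ by \eqref{eq:wedgeI}, and the term $x^M\wedge(w_es)$ is the right-hand side of \eqref{eq:ystar}.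

\subsection{The image of $\delta_{M+1}$}

\begin{proposition}\label{prop:image}
The image of $\delta_{M+1}:H_M(d)\to H'_M(d-1)$ is $U_M(d-1)$, of dimension $r(d-1)$.
\end{proposition}

\begin{proof}
\emph{The image is contained in $U_M(d-1)$.} A class in the image is represented by $g$ with $t(g)=Q\tilde a$ in $A_{M+1}(d)$. Then $\overline Wg=\rho\,t(g)=Q\rho\tilde a$ is a $Q$-boundary, so $[g]\in\ker(\overline W|_{H'_M(d-1)})=U_M(d-1)$ by Lemma~\ref{lem:perp}.

\emph{Controlling the error.} Let $s\in A_{M+1}(e)$ lift a $Q$-cycle of level $M$. By \eqref{eq:gamma}, $Q(\gamma_1*s)=y*s+\gamma_1*Qs$, where $y*s$ is the desired term by \eqref{eq:ystar} and $Qs$ need not vanish. The inclusion just proved says that $Qs$ has the form $y*s_1$ after a change of lift, and this can be iterated.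

\emph{Claim.} For $e\ge0$ and $\alpha\in H_M(e)$ there are $s_i\in A_{M+1}(e-i)$, $0\le i\le e+1$, with $s_{e+1}=0$, such that $\operatorname{res}s_0$ represents $\alpha$ and $Qs_i=y*s_{i+1}$ for $0\le i\le e$.

We use induction on $e$. For $e=0$ we have $A_{M+1}(0)=F$ with $Q=0$, and any lift $s_0$ works. Let $e\ge1$, let $s$ lift a representative of $\alpha$, and write $Qs=t(g)$, so that $[g]=\delta_{M+1}(\alpha)$. By the first part, $[g]=W\alpha'$ with $\alpha'\in H_M(e-1)$. The inductive hypothesis for $\alpha'$ gives $s_1,\dots,s_{e+1}$ with $[\operatorname{res}s_1]=\alpha'$ and the required relations for $i\ge1$. Then $g=W\operatorname{res}s_1+Q'h$ for some $h\in A_M(e-1)$, and by \eqref{eq:ystar} and $tQ'=Qt$,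
\[
Qs=t(g)=y*s_1+Q\,t(h).
\]
So $s_0=s+t(h)$ satisfies $Qs_0=y*s_1$ and $\operatorname{res}s_0=\operatorname{res}s$. This proves the claim.

\emph{The image contains $U_M(d-1)$.} We may assume $d\ge1$. Let $\alpha\in H_M(d-1)$, take $s_0,\dots,s_d$ from the claim with $e=d-1$, and put
\[
\Omega=\sum_{k=1}^d\gamma_k*s_{k-1}\in A_{M+1}(d).
\]
By \eqref{eq:gamma} and the claim,
\[
Q\Omega=\sum_{k=1}^dy*\gamma_{k-1}*s_{k-1}+\sum_{k=1}^dy*\gamma_k*s_k=y*\gamma_0*s_0+y*\gamma_d*s_d=y*s_0=t(W\operatorname{res}s_0),
\]
since each $y*\gamma_k*s_k$ with $1\le k\le d-1$ occurs once in each sum, and $s_d=0$. Hence $\operatorname{res}\Omega$ is a $Q$-cycle and $\delta_{M+1}[\operatorname{res}\Omega]=W\alpha$. The dimension is given by (E3).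
\end{proof}

\begin{remark}
Both conditions on $m=M+1$ in Theorem~\ref{thm:main}(a) are used in \eqref{eq:gamma}: the exponent $j=m-N$ must be positive for $\gamma_k$ to be of use and odd for $Q\gamma_k$ to be nonzero. For even $j$ one has $Q\gamma_k=0$ and the construction yields nothing, in agreement with part (b).
\end{remark}

\begin{corollary}\label{cor:odd}
$H_{M+1}(z)=H'_{M+1}(z)=(1+z)R^+$.
\end{corollary}

\begin{proof}
Apply \eqref{eq:triangle} to $(T)_{M+1}$. By (E1), (E2), Proposition~\ref{prop:image} and \eqref{eq:identity}, $H_{M+1}(z)=(1+z)^2R+z(1+z^2)R-2zR=(1+z)(1+z^2)R$. Since $M+1$ is odd, $H'_{M+1}(z)=H_{M+1}(z)$.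
\end{proof}

\subsection{The other three connecting maps}

\begin{lemma}\label{lem:others}
\begin{itemize}
\item[(a)] The image of $\beta_{M+1}:H_M(d-1)\to H'_M(d)$ is $\overline U_M(d)$.
\item[(b)] The map $\beta'_{M+1}:H'_M(d-1)\to H_M(d)$ has kernel $\overline U_M(d-1)$ and rank $r(d-1)$.
\item[(c)] The map $\delta'_{M+1}:H'_M(d)\to H_M(d-1)$ has kernel $U_M(d)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A class in the image is represented by $g$ with $w(g)=Q\tilde b$ in $A_{M+1}(d)$. Then $Wg=\operatorname{res}\,w(g)=Q\operatorname{res}\tilde b$, so $[g]\in\ker(W|_{H'_M(d)})=\overline U_M(d)$. This time no construction is needed, because the homology of the middle term is known. By \eqref{eq:triangle} for $(B)_{M+1}$ and Corollary~\ref{cor:odd}, $2\operatorname{rank}\beta_{M+1}$ is the coefficient of $z^d$ in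
\[
(1+z^2)R+z(1+z)^2R-(1+z)(1+z^2)R=2z^2R,
\]
so the rank is $r(d-2)=\dim\overline U_M(d)$.

(b), (c) By Lemmas~\ref{lem:connadj} and~\ref{lem:perp}, $\ker\beta'_{M+1}=(\operatorname{im}\delta_{M+1})^\perp=U_M(d-1)^\perp=\overline U_M(d-1)$, the ranks of $\beta'_{M+1}$ and $\delta_{M+1}$ agree, and $\ker\delta'_{M+1}=(\operatorname{im}\beta_{M+1})^\perp=\overline U_M(d)^\perp=U_M(d)$.
\end{proof}

\section{From the odd level to the next even level}\label{sec:even}

We keep the assumptions and notation of Section~\ref{sec:odd} and prove (E1)--(E4) for $M+2$.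

\begin{lemma}\label{lem:vanish}
Statement \textup{(E1)} holds for $M+2$, and $\delta_{M+2}=0$, $\beta_{M+2}=0$. Consequently $\operatorname{res}:H_{M+2}(d)\to H_{M+1}(d)$ and $\rho:H_{M+2}(d)\to H_{M+1}(d-1)$ are onto, and $w:H'_{M+1}(d)\to H_{M+2}(d)$ is injective.
\end{lemma}

\begin{proof}
Proposition~\ref{prop:lower} and (E1) give $H_{M+2}(z)\ge(1+z^2)(1+z)^2R=(1+z)^2R^+$ coefficientwise. In both $(T)_{M+2}$ and $(B)_{M+2}$ the outer terms contribute $(1+z)R^++z(1+z)R^+=(1+z)^2R^+$ to \eqref{eq:triangle}, by Corollary~\ref{cor:odd}. So equality holds and both connecting maps vanish. The last statement follows from the exact triangles.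
\end{proof}

For $Q'$ we have no such bound, and the connecting map is far from zero. We compute it by comparing $(B')_{M+2}$ with two sequences one level lower, whose connecting maps are known. This is where (E4) is used.

\begin{lemma}\label{lem:betaprime}
The map $\beta'_{M+2}:H'_{M+1}(e)\to H_{M+1}(e+1)$ has rank $r^+(e)$.
\end{lemma}

\begin{proof}
By \eqref{eq:commute} and Proposition~\ref{prop:four}, the following diagram of differential vector spaces commutes. Its rows are $(B)_{M+1}$, $(B')_{M+2}$, $(B')_{M+1}$; its left column is $(T)_{M+1}$ and its right column is $(T')_{M+1}$.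
\[
\begin{array}{ccccc}
(A_M(e),Q')&\xrightarrow{w}&(A_{M+1}(e),Q)&\xrightarrow{\rho}&(A_M(e-1),Q)\\
\downarrow{\scriptstyle t}&&\downarrow{\scriptstyle t}&&\downarrow{\scriptstyle t}\\
(A_{M+1}(e+1),Q)&\xrightarrow{w}&(A_{M+2}(e+1),Q')&\xrightarrow{\rho}&(A_{M+1}(e),Q')\\
\downarrow{\scriptstyle\operatorname{res}}&&\downarrow{\scriptstyle\operatorname{res}}&&\downarrow{\scriptstyle\operatorname{res}}\\
(A_M(e+1),Q)&\xrightarrow{w}&(A_{M+1}(e+1),Q')&\xrightarrow{\rho}&(A_M(e),Q')
\end{array}
\]
Naturality gives $\beta'_{M+2}\,t=t\,\beta_{M+1}$ on $H_M(e-1)$ and $\operatorname{res}\,\beta'_{M+2}=\beta'_{M+1}\operatorname{res}$ on $H'_{M+1}(e)$. Let $X=tH_M(e-1)$, which by the right column is the kernel of $\operatorname{res}:H'_{M+1}(e)\to H'_M(e)$. The image of this map is $\ker\delta'_{M+1}=U_M(e)$, so $X$ has codimension $r(e)$. On $U_M(e)$ the map $\beta'_{M+1}$ is injective, since its kernel $\overline U_M(e)$ meets $U_M(e)$ in $0$ by (E4). Hence $\beta'_{M+2}\xi=0$ implies $\operatorname{res}\xi=0$, that is, $\ker\beta'_{M+2}\subset X$,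 and
\[
\operatorname{rank}\beta'_{M+2}=r(e)+\dim\beta'_{M+2}(X).
\]
Now $\beta'_{M+2}(X)=t(\operatorname{im}\beta_{M+1})=t\,\overline U_M(e)$. By the left column, the kernel of $t:H'_M(e)\to H_{M+1}(e+1)$ is $\operatorname{im}\delta_{M+1}=U_M(e)$, so $t$ is injective on $\overline U_M(e)$, again by (E4). Thus the rank is $r(e)+r(e-2)=r^+(e)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:induction}]
The case $M=N$ was settled above, and (E1) for $M+2$ is in Lemma~\ref{lem:vanish}.

(E2) By \eqref{eq:triangle} for $(B')_{M+2}$, Corollary~\ref{cor:odd} and Lemma~\ref{lem:betaprime}, $H'_{M+2}(z)=(1+z)R^++z(1+z)R^+-2zR^+=(1+z^2)R^+$.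

(E3) The map $W:H_{M+2}(d)\to H'_{M+2}(d)$ is the surjection $\operatorname{res}$ onto $H_{M+1}(d)$ followed by $w:H_{M+1}(d)\to H'_{M+2}(d)$, whose kernel is the image of $\beta'_{M+2}$ on $H'_{M+1}(d-1)$, of dimension $r^+(d-1)$. As $\dim H_{M+1}(d)=r^+(d)+r^+(d-1)$, we get $\dim U_{M+2}(d)=r^+(d)$. The map $\overline W$ is the surjection $\rho$ onto $H_{M+1}(d-1)$ followed by $t:H_{M+1}(d-1)\to H'_{M+2}(d)$, whose kernel is the image of $\delta'_{M+2}:H'_{M+1}(d)\to H_{M+1}(d-1)$. By Lemma~\ref{lem:connadj} this map has the same rank $r^+(d-1)$ as $\beta'_{M+2}$ on $H'_{M+1}(d-1)$. As $\dim H_{M+1}(d-1)=r^+(d-1)+r^+(d-2)$, we get $\dim\overline U_{M+2}(d)=r^+(d-2)$.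

(E4) Since $W\overline W=0$, the map $W$ kills $\overline U_{M+2}(d)$. It is enough to show that $W$ is injective on $U_{M+2}(d)$, that is, that $W^2$ has rank at least $r^+(d)$ on $H_{M+2}(d)$. By \eqref{eq:commute}, $W^2=w\,w\operatorname{res}\operatorname{res}$ is the composite
\[
H_{M+2}(d)\xrightarrow{\operatorname{res}}H_{M+1}(d)\xrightarrow{\operatorname{res}}H_M(d)\xrightarrow{w}H'_{M+1}(d)\xrightarrow{w}H_{M+2}(d).
\]
The first map is onto and the last is injective, by Lemma~\ref{lem:vanish}. The second has image $\ker\delta_{M+1}$, of codimension $r(d-1)$ by Proposition~\ref{prop:image}. The third has kernel $\operatorname{im}\beta'_{M+1}$, of dimension $r(d-1)$ by Lemma~\ref{lem:others}(b). So the rank is at least $\dim H_M(d)-2r(d-1)$, the coefficient of $z^d$ in $(1+z)^2R-2zR=R^+$.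
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Proposition~\ref{prop:induction}, the results of Sections~\ref{sec:odd} and~\ref{sec:even} hold for every even $M\ge N$. By Proposition~\ref{prop:four}, $\delta=\delta_m$ and $\widetilde H^*(C_d(\mathbb R^m);Q_n)\cong H'_{m-1}(d-1)$. The coefficient of $z^d$ in $(1+z)^a(1+z^2)^l$ is $\sum_i\binom a{d-2i}\binom li$.

(a) Let $m=N-1+2l$ with $l>0$ and $M=m-1=N+2(l-1)$. By Proposition~\ref{prop:image}, $\operatorname{im}\delta=U_M(d-1)$ is the image of multiplication by $w_{d-1}$ from $H_M(d-1)$, and its dimension is the coefficient $r_M(d-1)$ of $z^{d-1}$ in $(1+z)^{N-2}(1+z^2)^{l-1}$.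

(b) For $m\le N$ the differential on the middle term of $(T)_m$ vanishes by Lemma~\ref{lem:low}(a), so $\delta=0$. For even $m>N$ apply Lemma~\ref{lem:vanish} with $M=m-2$.

(c) For $m=N+2l$, (E1) gives $H_m(z)=(1+z)^N(1+z^2)^l$. For $m=N-1+2l$ we have $H_m(z)=(1+z)^{N-1}(1+z^2)^l$, by Corollary~\ref{cor:odd} with $M=m-1$ if $l\ge1$ and by Lemma~\ref{lem:low}(a) if $l=0$.

(d) For $m=N-1+2l$ with $l\ge1$, (E2) with $M=m-1$ gives $H'_{m-1}(z)=(1+z)^{N-2}(1+z^2)^l$. For $m=N+2l$ we have $H'_{m-1}(z)=(1+z)^{N-1}(1+z^2)^l$, by Corollary~\ref{cor:odd} with $M=m-2$ if $l\ge1$, and for $l=0$ because $Q'=0$ at level $N-1$ by Lemma~\ref{lem:low}(a). Take the coefficient of $z^{d-1}$. \qed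

\begin{thebibliography}{9}

\bibitem{KL}
Nicholas J. Kuhn and Christopher J. R. Lloyd,
\emph{Computing the Morava K-theory of real Grassmanians using chromatic fixed point theory},
arXiv:2111.08812 (2021).

\end{thebibliography}
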